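\title{Linear norm preserving extension of bounded holomorphic functions from analytic sets}

\begin{abstract}
Let $V$ be a nonempty connected analytic set in a pseudoconvex domain $\Omega\subseteq\mathbb C^n$. We show that there are a pseudoconvex domain $G$ with $V\subseteq G\subseteq\Omega$ and a linear operator that extends every bounded holomorphic function on $V$ to a bounded holomorphic function on $G$ of the same supremum norm. This answers a question of Agler, Kosinski and McCarthy. The operator is a minimal norm extension in a weighted Bergman space whose weight is adapted to the Schwarz--Pick inequality on $V$. It also preserves convex ranges, respects bounded pointwise convergence, and extends functions with values in a dual Banach space.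
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{domain} is a connected open subset of $\mathbb C^n$. A domain is \emph{pseudoconvex} if it carries a continuous plurisubharmonic function whose sublevel sets are compact; these are exactly the domains of holomorphy. Throughout, $\Omega\subseteq\mathbb C^n$ is a pseudoconvex domain.

An \emph{analytic set} in $\Omega$ is a relatively closed set $V\subseteq\Omega$ such that each $\lambda\in V$ has an open neighborhood $U\subseteq\mathbb C^n$ and holomorphic functions $f_1,\dots,f_m$ on $U$ with $V\cap U=\{f_1=\dots=f_m=0\}$. A function $f:V\to\mathbb C$ is \emph{holomorphic on $V$} if each $\lambda\in V$ has an open neighborhood $U\subseteq\mathbb C^n$ and a holomorphic function $F$ on $U$ with $F=f$ on $V\cap U$. We write $\mathcal O(V)$ for the holomorphic functions on $V$ and $H^\infty(V)$ for the bounded ones, with norm $\|f\|_V=\sup_V|f|$. The symbols $\mathcal O(G)$, $H^\infty(G)$ and $\|\cdot\|_G$ have the same meaning for an open set $G$.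

\begin{definition}
Let $V$ be a nonempty analytic set in $\Omega$ and let $G$ be a domain with $V\subseteq G$. The pair $(G,V)$ has the \emph{norm preserving extension property} if every $f\in H^\infty(V)$ has an extension $F\in H^\infty(G)$ with $F|_V=f$ and $\|F\|_G=\|f\|_V$. It has the \emph{linear norm preserving extension property} if there is a linear map $E:H^\infty(V)\to H^\infty(G)$ with $(Ef)|_V=f$ and $\|Ef\|_G=\|f\|_V$ for every $f\in H^\infty(V)$.
\end{definition}

Both properties describe the restriction map $H^\infty(G)\to H^\infty(V)$. The first says that it maps the closed unit ball onto the closed unit ball. The second says that it has an isometric linear right inverse. Agler, Kosinski and McCarthy \cite{AKM} show that the first property can always be arranged by a suitable choice of $G$: if $V$ is a connected analytic set in $\Omega$, then some pseudoconvex domain $G$ with $V\subseteq G\subseteq\Omega$ makes $(G,V)$ have the norm preserving extension property. The problem we solve, posed in \cite{AKM}, asks for the linear version.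

\medskip
\noindent\textbf{Question.} Given a nonempty connected analytic set $V$ in a pseudoconvex domain $\Omega\subseteq\mathbb C^n$, is there a pseudoconvex domain $G$ with $V\subseteq G\subseteq\Omega$ such that $(G,V)$ has the linear norm preserving extension property?
\medskip

The simplest linear extensions come from retractions. If $r:G\to V$ is holomorphic and fixes every point of $V$, then $Ef=f\circ r$ is linear, extends $f$ and has the same range as $f$. At a singular point of $V$ there may be no retraction (Section~\ref{sec:cross}), and then one might well guess that the answer is no, because functional analysis alone does not turn the first property into the second. For instance, let $X=\mathbb C^3$ with the norm $|x_1|+|x_2|+|x_3|$ and pass to the quotient by the line through $(1,1,1)$. The quotient map sends the closed unit ball onto the closed unit ball. Since $|1+t|+2|t|\ge1+|t|$, the only preimage of norm at most $1$ of the class of a basis vector $e_i$ is $e_i$ itself. The three classes add up to $0$ and the three vectors do not, so no isometric linear right inverse exists.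

What rescues the linear problem is the freedom to choose $G$. Both properties pass from $G$ to any smaller domain containing $V$, by restricting the extensions, so the Question concerns only small neighborhoods of $V$. The answer is yes, with $G$ inside any prescribed neighborhood.

\begin{theorem}\label{thm:main}
Let $V$ be a nonempty connected analytic set in a pseudoconvex domain $\Omega\subseteq\mathbb C^n$, and let $D_0\subseteq\Omega$ be an open set containing $V$. There are a pseudoconvex domain $G$ with $V\subseteq G\subseteq D_0$ and a linear map $E:H^\infty(V)\to H^\infty(G)$ with $E1=1$, $(Ef)|_V=f$ and $\|Ef\|_G=\|f\|_V$ for all $f\in H^\infty(V)$.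
\end{theorem}

The case $D_0=\Omega$ answers the Question. The proof does not use the existence theorem of \cite{AKM}. The operator that it produces has further properties.

\begin{theorem}\label{thm:props}
The domain $G$ and the map $E$ in Theorem~\ref{thm:main} can be chosen so that the following hold.
\begin{enumerate}
\item[(a)] For all $h=(h_1,\dots,h_k)\in H^\infty(V)^k$, the map $Eh=(Eh_1,\dots,Eh_k)$ sends $G$ into the closed convex hull of $h(V)$. If $h(V)\subseteq Q$ with $Q\subseteq\mathbb C^k$ open and convex, then $Eh(G)\subseteq Q$.
\item[(b)] If $h_j,h\in H^\infty(V)$, $h_j\to h$ pointwise on $V$ and $\sup_j\|h_j\|_V<\infty$, then $Eh_j\to Eh$ locally uniformly on $G$.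
\item[(c)] Let $Z=Y^*$ be a dual Banach space, and let $h:V\to Z$ be bounded with $\langle h,y\rangle$ holomorphic on $V$ for every $y\in Y$. The formula $\langle\widetilde Eh(\lambda),y\rangle=(E\langle h,y\rangle)(\lambda)$ defines a map $\widetilde Eh:G\to Z$ that is weak-$*$ holomorphic, extends $h$, depends linearly on $h$, and satisfies $\sup_G\|\widetilde Eh\|=\sup_V\|h\|$.
\end{enumerate}
\end{theorem}

Pseudoconvexity of $\Omega$ cannot simply be dropped from Theorem~\ref{thm:main}: the set $V=\Omega$ is analytic and forces $G=\Omega$. The role of connectedness is described by the last theorem.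

\begin{theorem}\label{thm:disc}
Let $V$ be a nonempty analytic set in a pseudoconvex domain $\Omega\subseteq\mathbb C^n$.
\begin{enumerate}
\item[(a)] The following are equivalent: \textup{(i)} $V$ is connected; \textup{(ii)} there is a domain $G$ with $V\subseteq G\subseteq\Omega$ such that $(G,V)$ has the norm preserving extension property; \textup{(iii)} there is a pseudoconvex domain $G$ with $V\subseteq G\subseteq\Omega$ such that $(G,V)$ has the linear norm preserving extension property.
\item[(b)] There are an open set $G$ with $V\subseteq G\subseteq\Omega$, which is a disjoint union of pseudoconvex domains, and a linear map $E:H^\infty(V)\to H^\infty(G)$ with $(Ef)|_V=f$ and $\|Ef\|_G=\|f\|_V$ for all $f\in H^\infty(V)$.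
\end{enumerate}
\end{theorem}

Section~\ref{sec:cross} solves the problem by hand for two crossing discs and extracts the plan of the general proof. Sections~\ref{sec:local}--\ref{sec:nbhd} supply the tools, Section~\ref{sec:operator} proves Theorem~\ref{thm:main}, and Sections~\ref{sec:props} and~\ref{sec:disc} prove Theorems~\ref{thm:props} and~\ref{thm:disc}.

\section{Two crossing discs}\label{sec:cross}

Let $\mathbb D$ be the unit disc, $\Omega=\mathbb D^2$ and $V=\{z\in\mathbb D^2:z_1z_2=0\}$. No neighborhood of $0$ retracts holomorphically onto $V$: a retraction fixes both axes near $0$, so its derivative at $0$ is the identity, and by the inverse function theorem its image would contain an open set.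

A function $h\in H^\infty(V)$ is the same as a pair $h_1(\zeta)=h(\zeta,0)$, $h_2(\zeta)=h(0,\zeta)$ in $H^\infty(\mathbb D)$ with a common value $c$ at $0$. Indeed, any such pair comes from the restriction to $V$ of
\begin{equation}\label{eq:crossE}
Eh(z)=h_1(z_1)+h_2(z_2)-c .
\end{equation}
Suppose $\|h\|_V\le1$. If $|c|=1$, then $h$ is constant by the maximum principle on each disc, so let $|c|<1$. We use the M\"obius map
\[
m_c(\zeta)=\frac{c+\zeta}{1+\bar c\zeta},
\]
which maps $\mathbb D$ and $\overline{\mathbb D}$ bijectively onto themselves, sends $0$ to $c$, and has inverse $m_{-c}$. The functions $f_i=m_{-c}\circ h_i$ are bounded by $1$ and vanish at $0$, so $|f_i(\zeta)|\le|\zeta|$ by the Schwarz lemma.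

A norm preserving extension is now easy to write down. On $\Delta=\{|z_1|+|z_2|<1\}$ we have $|f_1(z_1)+f_2(z_2)|<1$, so $m_c\big(f_1(z_1)+f_2(z_2)\big)$ is holomorphic on $\Delta$, bounded by $1$, and equal to $h$ on $V$. Applied to $h/\|h\|_V$, this recipe shows that $(\Delta,V)$ has the norm preserving extension property. But the map $m_c$ depends on $h$, and the recipe is not linear (Remark~\ref{rem:sharp}).

The formula \eqref{eq:crossE} is linear, and $Eh$ is holomorphic on the whole bidisc, but it does not preserve norms there: $h=z_1+z_2$ has $\|h\|_V=1$ and $\|Eh\|_{\mathbb D^2}=2$. We look for a neighborhood of $V$, the same for all $h$, on which $|Eh|\le1$. Near a point $(z_1,0)$ of $V$ write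
\[
Eh(z)=h_1(z_1)+\big(h_2(z_2)-c\big),
\]
a value of $h$ on $V$ plus a perturbation. A bound such as $|h_2(z_2)-c|\le C|z_2|$ is of no use here, since $|h_1(z_1)|$ can be as close to $1$ as we like. The point is that $|h_1(z_1)|$ is close to $1$ only when $|c|$ is, and then the perturbation is small to the same order.

\begin{lemma}\label{lem:mobius}
If $|c|<1$ and $|\zeta|\le t<1$, then
\[
|m_c(\zeta)-c|\le(1-|c|)\,\frac{2t}{1-t},\qquad 1-|m_c(\zeta)|\ge(1-|c|)\,\frac{1-t}{1+t}.
\]
\end{lemma}

\begin{proof}
We have $m_c(\zeta)-c=\zeta(1-|c|^2)/(1+\bar c\zeta)$, with $1-|c|^2\le2(1-|c|)$ and $|1+\bar c\zeta|\ge1-t$. This gives the first inequality. Expanding the squares shows $|1+\bar c\zeta|^2-|c+\zeta|^2=(1-|c|^2)(1-|\zeta|^2)$. Using this identity for the pair $(c,\zeta)$ and then for the pair $(|c|,|\zeta|)$,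
\[
1-|m_c(\zeta)|^2=\frac{(1-|c|^2)(1-|\zeta|^2)}{|1+\bar c\zeta|^2}\ge\frac{(1-|c|^2)(1-|\zeta|^2)}{(1+|c||\zeta|)^2}=1-m_{|c|}(|\zeta|)^2 .
\]
Hence
\[
1-|m_c(\zeta)|\ge1-m_{|c|}(|\zeta|)=\frac{(1-|c|)(1-|\zeta|)}{1+|c||\zeta|}\ge(1-|c|)\,\frac{1-t}{1+t}.\qedhere
\]
\end{proof}

Put $r_i=|z_i|$ and apply the lemma to $h_i(z_i)=m_c(f_i(z_i))$ with $t=r_i$:
\[
|Eh(z)|\le1-(1-|c|)\,\frac{1-r_1}{1+r_1}+(1-|c|)\,\frac{2r_2}{1-r_2}.
\]
The factor $1-|c|$ is common to the margin and to the perturbation. So $|Eh(z)|\le1$ as soon as $2r_2(1+r_1)\le(1-r_1)(1-r_2)$, that is, $r_1+3r_2+r_1r_2\le1$, a condition that does not involve $h$. Exchanging the two discs gives the condition $3r_1+r_2+r_1r_2\le1$. Since $\min(r_1,r_2)\le\sqrt{r_1r_2}$, one of the two conditions holds at each point of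
\[
G=\{z\in\mathbb C^2:|z_1|+|z_2|+2|z_1z_2|^{1/2}+|z_1z_2|<1\}.
\]
This set contains $V$, lies in $\mathbb D^2$, and is star-shaped about $0$. Its defining function is continuous and plurisubharmonic (note $|z_1z_2|^{1/2}=\exp\frac12\log|z_1z_2|$), so $G$ is pseudoconvex by Lemma~\ref{lem:sublevel} below. Thus $(G,V)$ has the linear norm preserving extension property.

\begin{remark}\label{rem:sharp}
For the operator \eqref{eq:crossE} and $z\in\mathbb D^2$, the inequality $|Eh(z)|\le\|h\|_V$ holds for all $h$ exactly when $r_1+r_2+3r_1r_2\le1$; after clearing denominators this condition is the same as $\frac{1-r_1}{1+r_1}+\frac{1-r_2}{1+r_2}\ge1$. For necessity take $0\le c<1$ and $h_i(\zeta)=m_c(\theta_i\zeta)$ with $|\theta_i|=1$ and $\theta_iz_i=r_i$. Then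
\[
Eh(z)=1+(1-c)\Big(1-\frac{1-r_1}{1+cr_1}-\frac{1-r_2}{1+cr_2}\Big),
\]
and we let $c\to1$ in the resulting inequality. For sufficiency let $\|h\|_V\le1$ and $|\theta|=1$. Harnack's inequality for the nonnegative harmonic functions $v_i=\operatorname{Re}(1-\theta h_i)$, which have a common value $v(0)$ at $0$, gives
\[
\operatorname{Re}(1-\theta Eh(z))=v_1(z_1)+v_2(z_2)-v(0)\ge v(0)\Big(\frac{1-r_1}{1+r_1}+\frac{1-r_2}{1+r_2}-1\Big)\ge0 .
\]
So the functions with $c=0$ demand only $r_1+r_2\le1$, and the size of the domain is decided by those with $|c|$ near $1$. In particular \eqref{eq:crossE} does not preserve norms on $\Delta$. The M\"obius recipe agrees with \eqref{eq:crossE} on constants and on functions with $c=0$, so if it were linear it would be \eqref{eq:crossE}; hence it is not linear.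
\end{remark}

On a general connected $V$ we fix a base point $\lambda_0$, put $c=h(\lambda_0)$ and imitate this argument. Three ingredients have to be found.
\begin{enumerate}
\item[(1)] A substitute for the Schwarz lemma: a function $\rho$ on $V$, locally bounded away from $1$, that dominates every function in the unit ball of $H^\infty(V)$ vanishing at $\lambda_0$. Lemma~\ref{lem:mobius} then says that $(h-c)/(1-|c|)$ lies in a fixed family $\mathcal B\subseteq\mathcal O(V)$, bounded on compact sets.
\item[(2)] A substitute for the formula \eqref{eq:crossE}: a linear extension to $\Omega$ that carries $\mathcal B$ to an equicontinuous family. This is the main step.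
\item[(3)] A pseudoconvex domain inside the neighborhood of $V$ obtained from (1) and (2).
\end{enumerate}

\section{Holomorphic functions on an analytic set}\label{sec:local}

In this section $V$ is a nonempty analytic set in $\Omega$, not necessarily connected. The spaces $\mathcal O(\Omega)$, $\mathcal O(V)$ and $C(V)$ carry the topology of uniform convergence on compact sets. We recall one global and one local structure theorem and derive from the second the maximum principle and the completeness of $\mathcal O(V)$.

\subsection*{Global extension}
Cartan's Theorem B states that $H^1(\Omega,\mathcal F)=0$ for every coherent analytic sheaf $\mathcal F$ on the pseudoconvex domain $\Omega$. The sheaf $\mathcal I_V$ of germs of holomorphic functions vanishing on $V$ is coherent, and the sections of $\mathcal O/\mathcal I_V$ over $\Omega$ are the holomorphic functions on $V$. The cohomology sequence of $0\to\mathcal I_V\to\mathcal O\to\mathcal O/\mathcal I_V\to0$ gives the first part of the next lemma.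

\begin{lemma}\label{lem:cartan}
The restriction map $\mathcal O(\Omega)\to\mathcal O(V)$ is surjective. For each $b\in\Omega\setminus V$ there is $f\in\mathcal O(\Omega)$ with $f|_V=0$ and $f(b)=1$.
\end{lemma}

For the second part, apply the first to the analytic set $V\cup\{b\}$ and the function equal to $0$ on $V$ and to $1$ at $b$.

\subsection*{Local parametrization}
Let $a\in V$, let $\mathcal O_a$ be the ring of germs of holomorphic functions at $a$, and for an analytic germ $X$ at $a$ let $I(X)\subseteq\mathcal O_a$ be the ideal of germs vanishing on $X$. The germ $X$ is \emph{irreducible} if it is not the union of two smaller analytic germs; equivalently, $I(X)$ is prime. The following is the local parametrization theorem; see \cite[Chapter III]{GR}.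

In some neighborhood of $a$, the set $V$ is a finite union of analytic sets whose germs at $a$ are irreducible, none of these germs being contained in another. For each of these sets, after a linear change of coordinates depending on the set, there are arbitrarily small polydiscs $U_i=U_i'\times U_i''$ centered at $a$ such that the part $V_i$ of the set in $U_i$ and the projection $\pi_i:V_i\to U_i'$ have these properties:
\begin{enumerate}
\item[(L1)] $\pi_i$ is proper and $\pi_i^{-1}(\pi_i(a))=\{a\}$;
\item[(L2)] there is $\delta_i\in\mathcal O(U_i')$, $\delta_i\not\equiv0$, such that $V_i^0=\pi_i^{-1}(\{\delta_i\ne0\})$ is a connected complex manifold, dense in $V_i$, and $\pi_i:V_i^0\to\{\delta_i\ne0\}$ is an unbranched holomorphic covering with a finite number $d_i$ of sheets;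
\item[(L3)] some linear form $\eta_i$ on $\mathbb C^n$ takes $d_i$ distinct values on each fiber over $\{\delta_i\ne0\}$.
\end{enumerate}
If $V_i$ is the point $a$ or the whole polydisc, all this holds trivially with $d_i=1$. We call the $V_i$ the \emph{branches} of $V$ at $a$. With $U=\bigcap_iU_i$ we have $V\cap U\subseteq\bigcup_iV_i\subseteq V$. Each branch is connected, since it has the dense connected subset $V_i^0$, and contains $a$. So $\bigcup_iV_i$ is a connected neighborhood of $a$ in $V$, and we record:
\begin{equation}\label{eq:components}
\text{the connected components of an analytic set are open in it.}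
\end{equation}

Both proofs below use the same device. Let $f$ be bounded and holomorphic on $V_i^0$. A symmetric expression in the values of $f$ and $\eta_i$ at the $d_i$ points over $x$ does not depend on the numbering of these points, and it is holomorphic in $x$ on $\{\delta_i\ne0\}$ because the points are given locally by holomorphic sections of the covering. If it is bounded, Riemann's extension theorem extends it holomorphically across $\{\delta_i=0\}$, and the bound persists because $\{\delta_i\ne0\}$ is dense in $U_i'$.

\begin{lemma}[Maximum principle]\label{lem:max}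
Let $V$ be connected, $h\in\mathcal O(V)$ and $|h|\le1$. If $|h(a)|=1$ for some $a\in V$, then $h$ is constant.
\end{lemma}

\begin{proof}
The set $\{h=h(a)\}$ is closed and nonempty, and $|h|=1$ at each of its points. It suffices to show that it is open, and for this we may rename any of its points $a$ and show $h=h(a)$ on every branch $V_i$ at $a$. For $\delta_i(x)\ne0$ let $e(x)$ be the average of $h/h(a)$ over the fiber $\pi_i^{-1}(x)$. Then $e$ extends to a holomorphic function on $U_i'$ with $|e|\le1$. Let $x_j\to\pi_i(a)$ with $\delta_i(x_j)\ne0$, and let $\xi_j$ lie over $x_j$. By properness every subsequence of $(\xi_j)$ has a limit point in $V_i$, which lies over $\pi_i(a)$ and so equals $a$ by (L1). Thus $\xi_j\to a$, and therefore $e(\pi_i(a))=1$. The maximum principle on the polydisc $U_i'$ gives $e\equiv1$. Numbers in the closed unit disc with average $1$ all equal $1$, so $h=h(a)$ on $V_i^0$, and by density on $V_i$.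
\end{proof}

We next need that a locally uniform limit of holomorphic functions on $V$ is holomorphic on $V$. The difficulty is at singular points, where the ambient extensions of the approximating functions come with no control of their domains or their size. Continuity on $V$ and holomorphy on the smooth part do not suffice to conclude. On the cusp $\{z_1^2=z_2^3\}$, parametrized homeomorphically by $t\mapsto(t^3,t^2)$, the function $t$ has both properties, but it is not holomorphic at the origin because $F(t^3,t^2)$ has no linear term in $t$. The remedy is a \emph{universal denominator}: a fixed function $\tau$ such that $\tau f$ has an extension given by a formula that is linear and bounded in $f$. One then divides by $\tau$ with the help of the closure theorem \cite[Theorem 6.3.5]{Hor}: if $J$ is an ideal of $\mathcal O_a$, $U$ is an open neighborhood of $a$, and $\Phi_j\to\Phi$ in $\mathcal O(U)$ with the germs of all $\Phi_j$ in $J$, then the germ of $\Phi$ is in $J$.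

\begin{lemma}\label{lem:frechet}
The space $\mathcal O(V)$ is closed in $C(V)$. Hence it is a Fr\'echet space.
\end{lemma}

\begin{proof}
Since $V$ is closed in $\Omega$, the topology of $C(V)$ is given by the suprema over the intersections of $V$ with the sets of a compact exhaustion of $\Omega$, and $C(V)$ is a Fr\'echet space. So only closedness needs proof. Let $g_j\in\mathcal O(V)$ converge to $g$ in $C(V)$ and let $a\in V$.

\emph{Separating the branches.} For $k\ne i$ the germ of $V_i$ is not contained in that of $V_k$, so some element of $I(V_k)$ is not in $I(V_i)$. Let $v_i$ be the product of such elements over all $k\ne i$ (and $v_i=1$ if there is only one branch). Then $v_i\in I(V_k)$ for $k\ne i$, and $v_i\notin I(V_i)$ because $I(V_i)$ is prime. Choose the polydiscs relatively compact in $\Omega$ and so small that every $v_i$ is holomorphic and bounded on all of them and vanishes on $V_k$ for $k\ne i$. Then $g_j\to g$ uniformly on each branch.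

\emph{One branch.} For $f\in\mathcal O(V)$ and $\delta_i(x)\ne0$, let $\xi_1,\dots,\xi_{d_i}$ be the points of $V_i$ over $x$ and put
\[
q_i(x,\zeta)=\prod_s\big(\zeta-\eta_i(\xi_s)\big),\qquad P_{i,f}(x,\zeta)=\sum_sf(\xi_s)\prod_{t\ne s}\big(\zeta-\eta_i(\xi_t)\big).
\]
The coefficients of these polynomials in $\zeta$ are bounded symmetric expressions, so they extend holomorphically to $U_i'$. For $z\in U_i$ with first component $x\in U_i'$ define $\tau_i(z)=\partial_\zeta q_i(x,\eta_i(z))$ and $\Phi_{i,f}(z)=P_{i,f}(x,\eta_i(z))$. These are holomorphic on $U_i$; the function $\Phi_{i,f}$ is linear in $f$; and $\sup_{U_i}|\Phi_{i,f}|\le C\sup_{V_i}|f|$ with $C$ independent of $f$, because $\eta_i$ is bounded on $U_i$. At the point $z=\xi_s$ only the $s$-th summand survives, so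
\[
\tau_i(\xi_s)=\prod_{t\ne s}\big(\eta_i(\xi_s)-\eta_i(\xi_t)\big),\qquad\Phi_{i,f}(\xi_s)=f(\xi_s)\,\tau_i(\xi_s).
\]
Thus $\tau_i$ has no zeros on $V_i^0$ by (L3), and $\Phi_{i,f}=\tau_if$ on $V_i^0$, hence on $V_i$ by continuity.

\emph{All branches.} On $U=\bigcap_iU_i$ put $\tau=\sum_iv_i\tau_i$ and $\Phi_j=\sum_iv_i\Phi_{i,g_j}$. On $V_k\cap U$ only the terms with $i=k$ survive, so $\tau=v_k\tau_k$ and $\Phi_j=v_k\tau_kg_j$ there. Hence $\Phi_j=\tau g_j$ on $V\cap U$. The function $v_k$ does not vanish identically on $V_k^0$, since otherwise it would vanish on $V_k$. As $V_k^0$ is a connected manifold, the zero set of $v_k$ in it is nowhere dense. It follows that $\tau\ne0$ on a dense subset of $V\cap U$.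

\emph{The limit.} By linearity and the bound, $(\Phi_j)$ is uniformly Cauchy on $U$; let $\Phi\in\mathcal O(U)$ be its limit, so that $\Phi=\tau g$ on $V\cap U$. If $\tilde g_j$ is a holomorphic extension of $g_j$ near $a$, then $\Phi_j-\tau\tilde g_j$ vanishes on $V$ near $a$, so the germ of $\Phi_j$ lies in the ideal $J=(\tau)+I(V)$. By the closure theorem the germ of $\Phi$ lies in $J$: there is $\tilde g$, holomorphic near $a$, with $\tau g=\tau\tilde g$ on $V$ near $a$. So $g=\tilde g$ on a dense subset of a neighborhood of $a$ in $V$, and by continuity on the whole neighborhood.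
\end{proof}

\section{Lifting locally bounded families}\label{sec:lift}

Fix for the rest of the paper a continuous plurisubharmonic function $u$ on $\Omega$ with compact sublevel sets. It attains its minimum, and we normalize the minimum to be $0$. Put
\[
K_0=\emptyset,\qquad K_m=\{u\le m\}\quad(m\ge1).
\]
Each $K_m$ is compact and lies in the open set $\{u<m+1\}\subseteq K_{m+1}$, and every compact subset of $\Omega$ lies in some $K_m$.

A family $\mathcal B\subseteq\mathcal O(V)$ is \emph{locally bounded} if $\sup_{g\in\mathcal B}\sup_L|g|<\infty$ for every compact $L\subseteq V$. Lemma~\ref{lem:cartan} extends each member of such a family, but without bounds. The open mapping theorem gives a bound on one compact set $K_m$ at a time, with an extension that depends on $m$. To obtain a single extension with bounds on all $K_m$ we sum the differences of consecutive extensions after subtracting correction terms. The corrections must not spoil the uniformity in $g$, and Montel's theorem lets us take them from finite sets chosen in advance.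

\begin{lemma}\label{lem:lift}
Let $V$ be a nonempty analytic set in $\Omega$ and let $\mathcal B\subseteq\mathcal O(V)$ be locally bounded. There are constants $N_k\ge1$ such that every $g\in\mathcal B$ has an extension $F\in\mathcal O(\Omega)$ with $\sup_{K_k}|F|\le N_k$ for all $k\ge1$. Consequently every sequence in $\mathcal B$ has a subsequence that converges in $\mathcal O(V)$.
\end{lemma}

\begin{proof}
The restriction map $\mathcal O(\Omega)\to\mathcal O(V)$ is a continuous linear surjection of Fr\'echet spaces by Lemmas~\ref{lem:cartan} and~\ref{lem:frechet}, so it is open. For each $m\ge1$ the image of $\{F:\sup_{K_m}|F|<1\}$ therefore contains a set $\{g:\sup_{L_m}|g|\le\varepsilon_m\}$ with $L_m\subseteq V$ compact and $\varepsilon_m>0$. Put $M_m=\varepsilon_m^{-1}(1+\sup_{g\in\mathcal B}\sup_{L_m}|g|)$. For $g\in\mathcal B$ the function $g/M_m$ lies in that set, so $g$ has an extension $F_m\in\mathcal O(\Omega)$ with $\sup_{K_m}|F_m|\le M_m$.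

Let $S_m$ be the set of $R\in\mathcal O(\Omega)$ with $R|_V=0$ and $\sup_{K_m}|R|\le M_m+M_{m+1}$. For $m\ge2$ the family $S_m$ is uniformly bounded on the interior of $K_m$, which contains $K_{m-1}$. By Montel's theorem every sequence in $S_m$ has a subsequence converging uniformly on $K_{m-1}$, so $S_m$ is totally bounded for the seminorm $\sup_{K_{m-1}}|\cdot|$. Choose a finite set $\mathcal R_m\subseteq S_m$ such that each element of $S_m$ is within $2^{-m}$ of an element of $\mathcal R_m$ on $K_{m-1}$. Put $\mathcal R_1=\{0\}$. These sets do not depend on $g$.

Let $g\in\mathcal B$, with extensions $F_m$ as above. The difference $F_{m+1}-F_m$ vanishes on $V$ and, since $K_m\subseteq K_{m+1}$, is bounded by $M_m+M_{m+1}$ on $K_m$; so it lies in $S_m$. Let $R_1=0$ and for $m\ge2$ choose $R_m\in\mathcal R_m$ with $|F_{m+1}-F_m-R_m|\le2^{-m}$ on $K_{m-1}$. Define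
\[
F=F_1+\sum_{m\ge1}(F_{m+1}-F_m-R_m).
\]
On $K_k$ the terms with $m\ge k+1$ are bounded by $2^{-m}$, because $K_k\subseteq K_{m-1}$. So the series converges locally uniformly, $F\in\mathcal O(\Omega)$, and $F|_V=g$ since every term of the series vanishes on $V$. The first $k$ terms telescope:
\[
F=F_{k+1}-\sum_{m\le k}R_m+\sum_{m\ge k+1}(F_{m+1}-F_m-R_m).
\]
Therefore
\[
\sup_{K_k}|F|\le M_{k+1}+\sum_{m\le k}\max_{R\in\mathcal R_m}\sup_{K_k}|R|+2^{-k},
\]
and we let $N_k$ be the larger of $1$ and the right side, which does not depend on $g$.

For the last claim, extend the members of the sequence in this way. The extensions are uniformly bounded on each $K_k$, so by Montel's theorem a subsequence converges in $\mathcal O(\Omega)$, and its restriction to $V$ converges in $\mathcal O(V)$.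
\end{proof}

\section{Pseudoconvex neighborhoods of $V$}\label{sec:nbhd}

Recall that $\psi:U\to[-\infty,\infty)$ is \emph{plurisubharmonic} if it is upper semicontinuous and $\psi(z)\le\frac1{2\pi}\int_0^{2\pi}\psi(z+e^{i\theta}w)\,d\theta$ whenever the closed disc $\{z+\zeta w:|\zeta|\le1\}$ lies in $U$. We use four standard facts: $\log|f|$ is plurisubharmonic for holomorphic $f$; sums and finite maxima of plurisubharmonic functions are plurisubharmonic; a supremum of plurisubharmonic functions is plurisubharmonic if it is upper semicontinuous and nowhere $+\infty$; and, by Jensen's inequality, $\chi\circ\psi$ is plurisubharmonic if $\chi$ is continuous, convex and nondecreasing on an interval containing the values of $\psi$.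

\begin{lemma}\label{lem:sublevel}
Let $\psi$ be a continuous real-valued plurisubharmonic function on a pseudoconvex domain $\Omega$. Every connected component of $G'=\{\psi<0\}$ is a pseudoconvex domain.
\end{lemma}

\begin{proof}
The function $x\mapsto-1/x$ is positive, convex and increasing on $(-\infty,0)$, so $\varphi=u-1/\psi$ is continuous and plurisubharmonic on $G'$, and both $u$ and $-1/\psi$ are at most $\varphi$. For $C>0$ the set $\{\varphi\le C\}$ is closed in $G'$ and contained in $\{z\in\Omega:u\le C,\ \psi\le-1/C\}$, which is a compact subset of $G'$. So $\{\varphi\le C\}$ is compact. A component $G$ of $G'$ is open and is closed in $G'$, so the sublevel sets of $\varphi|_G$ are compact as well.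
\end{proof}

To fit such a sublevel set between $V$ and a given neighborhood $D$, we start from a plurisubharmonic function equal to $-\infty$ exactly on $V$ and add a rapidly growing function of $u$, so that the sum is positive outside $D$.

\begin{lemma}\label{lem:nbhd}
Let $V$ be a nonempty connected analytic set in $\Omega$ and let $D\subseteq\Omega$ be open with $V\subseteq D$. There is a pseudoconvex domain $G$ with $V\subseteq G\subseteq D$.
\end{lemma}

\begin{proof}
If $V=\Omega$, take $G=\Omega$. Otherwise Lemma~\ref{lem:cartan} gives for each $b\in\Omega\setminus V$ a function $f_b\in\mathcal O(\Omega)$ that vanishes on $V$ and not at $b$. The open sets $\{f_b\ne0\}$ cover $\Omega\setminus V$, and countably many of them suffice. So there is a sequence $f_1,f_2,\dots$ in $\mathcal O(\Omega)$ with common zero set $V$, and after multiplication by positive constants $\sup_{K_j}|f_j|\le2^{-j}$. Then $s=\sum_j|f_j|^2$ converges locally uniformly, is continuous, and vanishes exactly on $V$. The function $\log s$ is continuous into $[-\infty,\infty)$. By the Cauchy--Schwarz inequality and its case of equality, $\log s$ is the supremum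 of the functions $2\log|\sum_{j\le N}\alpha_jf_j|$ over all $N$ and all unit vectors $\alpha\in\mathbb C^N$. Hence $\log s$ is plurisubharmonic.

For $k\ge1$ the set $K_k\setminus D$ is compact and disjoint from $V$, so $-\log s$ is bounded above on it by some constant $A_k\ge0$. Define
\[
\chi(t)=1+A_1+\sum_{k\ge1}A_{k+1}\max(0,t-k+1)\qquad(t\ge0).
\]
The $k$-th term vanishes for $t\le k-1$, so the sum is locally finite, and $\chi$ is continuous, convex and nondecreasing. If $j\le t<j+1$ with an integer $j\ge0$, then $\chi(t)\ge1+A_{j+1}$: for $j=0$ this comes from the constant term, and for $j\ge1$ from the term $k=j$, in which $t-j+1\ge1$. A point $z\in\Omega\setminus D$ with $j\le u(z)<j+1$ lies in $K_{j+1}\setminus D$, so $-\log s(z)\le A_{j+1}<\chi(u(z))$.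

Put $\psi=\max(\log s+\chi\circ u,\,-1)$. This function is continuous, real-valued and plurisubharmonic on $\Omega$; it equals $-1$ on $V$ and is positive on $\Omega\setminus D$. So $V\subseteq\{\psi<0\}\subseteq D$. Since $V$ is connected, it lies in one component $G$ of $\{\psi<0\}$, and $G$ is pseudoconvex by Lemma~\ref{lem:sublevel}.
\end{proof}

\section{The extension operator}\label{sec:operator}

We prove Theorem~\ref{thm:main}. Let $V$ be nonempty and connected, and fix $\lambda_0\in V$.

\subsection*{A Schwarz lemma on $V$}
The best possible dominating function is obtained by taking a supremum: for $\lambda\in V$ let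
\[
\rho(\lambda)=\sup\{|f(\lambda)|:f\in H^\infty(V),\ \|f\|_V\le1,\ f(\lambda_0)=0\}\in[0,1].
\]
For the crossing discs with $\lambda_0=0$ one gets $\rho(\zeta,0)=\rho(0,\zeta)=|\zeta|$, from the Schwarz lemma and the function $z_1+z_2$. No regularity of $\rho$ will be needed, only the next bound. It fails without connectedness: if $V$ consists of two points, then $\rho=1$ at the point other than $\lambda_0$.

\begin{lemma}\label{lem:rho}
For every nonempty compact set $L\subseteq V$ we have $\sup_L\rho<1$.
\end{lemma}

\begin{proof}
Choose $f_j$ as in the definition of $\rho$ and $\lambda_j\in L$ with $|f_j(\lambda_j)|\to\sup_L\rho$. The unit ball of $H^\infty(V)$ is locally bounded, so by Lemma~\ref{lem:lift} we may pass to a subsequence with $f_j\to f$ in $\mathcal O(V)$ and $\lambda_j\to\lambda^*\in L$. Then $|f|\le1$ and $f(\lambda_0)=0$, and $|f(\lambda^*)|=\sup_L\rho$ because the convergence is uniform on $L$ and $f$ is continuous. If this number were $1$, then $f$ would be a constant of modulus $1$ by Lemma~\ref{lem:max}, contrary to $f(\lambda_0)=0$.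
\end{proof}

Define on $V$
\[
w=\frac{2\rho}{1-\rho},\qquad\gamma=\frac{1-\rho}{1+\rho},\qquad\mathcal B=\{g\in\mathcal O(V):g(\lambda_0)=0,\ |g|\le w\text{ on }V\}.
\]
By Lemma~\ref{lem:rho}, $\gamma>0$ on $V$ and $w$ is bounded on compact subsets of $V$, so $\mathcal B$ is locally bounded.

\begin{lemma}\label{lem:two}
Let $h\in H^\infty(V)$ with $\|h\|_V\le1$ and $c=h(\lambda_0)$, $|c|<1$. Then
\[
h-c\in(1-|c|)\,\mathcal B\qquad\text{and}\qquad|h|\le1-(1-|c|)\,\gamma\ \text{ on }V .
\]
In particular $\mathcal B$ contains every $g\in H^\infty(V)$ with $\|g\|_V\le1$ and $g(\lambda_0)=0$.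
\end{lemma}

\begin{proof}
The function $f=m_{-c}\circ h=(h-c)/(1-\bar ch)$ is holomorphic on $V$: if $\tilde h$ extends $h$ near $\lambda\in V$, then $1-\bar c\tilde h\ne0$ near $\lambda$, since $|\bar ch(\lambda)|\le|c|<1$. Also $\|f\|_V\le1$ and $f(\lambda_0)=0$, so $|f|\le\rho$. Apply Lemma~\ref{lem:mobius} to $h(\lambda)=m_c(f(\lambda))$ with $t=\rho(\lambda)$. The last statement is the case $c=0$.
\end{proof}

\subsection*{A Hilbert space into which $\mathcal B$ lifts}
We need a linear extension of $h-c$ whose size near $V$ is proportional to $1-|c|$. An operator that is merely bounded for the norm of $H^\infty(V)$ does not give this, because $\|h-c\|_V$ need not be small: for $V=\mathbb D$, $\lambda_0=0$ and $h=m_c$ with $0<c<1$, letting $\zeta\to-1$ shows $\|h-c\|_V=1+c$. The functions $(h-c)/(1-|c|)$ are bounded only by $w$, so the extension has to be controlled on the family $\mathcal B$. Lemma~\ref{lem:lift} provides that control, but its choices are not linear. A Hilbert space repairs this, since there the extension of least norm is an orthogonal projection and depends linearly on the data. We choose the weight so small that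 all the extensions found in Lemma~\ref{lem:lift} have norm at most $1$.

Let $N_k\ge1$ be the constants of Lemma~\ref{lem:lift} for $\mathcal B$. The sets $K_k\setminus K_{k-1}$, $k\ge1$, partition $\Omega$. Let $\omega$ be the function equal to $2^{-k}N_k^{-2}(1+\operatorname{vol}K_k)^{-1}$ on $K_k\setminus K_{k-1}$, and let
\[
H=\Big\{F\in\mathcal O(\Omega):\|F\|_H^2=\int_\Omega|F|^2\,\omega\,d\mathrm{vol}<\infty\Big\}.
\]

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(a)] For each compact $L\subseteq\Omega$ there is $C_L$ with $\sup_L|F|\le C_L\|F\|_H$ for all $F\in H$. The space $H$ is a Hilbert space.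
\item[(b)] For each $\mu\in\Omega$ and $\varepsilon>0$ there is an open neighborhood $W\subseteq\Omega$ of $\mu$ with $|F(\lambda)-F(\mu)|\le\varepsilon\|F\|_H$ for all $\lambda\in W$ and $F\in H$.
\item[(c)] Every $g\in\mathcal B$ has an extension $F\in H$ with $\|F\|_H\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $r>0$ such that the points at distance at most $r$ from $L$ form a compact subset of $\Omega$. This set lies in some $K_k$, where $\omega$ takes finitely many positive values; let $\omega_k$ be the least. For $\lambda\in L$, $F(\lambda)$ is the mean of $F$ over the ball $B_r(\lambda)$ of radius $r$, so by the Cauchy--Schwarz inequality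
\[
|F(\lambda)|^2\le\frac1{\operatorname{vol}B_r(\lambda)}\int_{B_r(\lambda)}|F|^2\,d\mathrm{vol}\le\frac{\|F\|_H^2}{\omega_k\operatorname{vol}B_r(\lambda)} .
\]
A Cauchy sequence $(F_j)$ in $H$ therefore converges locally uniformly to some $F\in\mathcal O(\Omega)$, and Fatou's lemma gives $\|F-F_j\|_H\le\liminf_i\|F_i-F_j\|_H\to0$. So $H$ is complete.

(b) Let $L\subseteq\Omega$ be a closed ball of radius $R$ about $\mu$. For a unit vector $e$ the function $\zeta\mapsto F(\mu+\zeta e)-F(\mu)$ vanishes at $0$ and is bounded by $2C_L\|F\|_H$ on $|\zeta|<R$. The Schwarz lemma gives $|F(\lambda)-F(\mu)|\le2C_LR^{-1}|\lambda-\mu|\,\|F\|_H$ for $|\lambda-\mu|<R$, and a small enough ball about $\mu$ serves as $W$.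

(c) For the extension $F$ of Lemma~\ref{lem:lift},
\[
\|F\|_H^2\le\sum_{k\ge1}N_k^2\operatorname{vol}(K_k)\cdot2^{-k}N_k^{-2}(1+\operatorname{vol}K_k)^{-1}\le\sum_{k\ge1}2^{-k}=1.\qedhere
\]
\end{proof}

Let $H_0=\{F\in H:F|_V=0\}$. It is a closed subspace, since point evaluations are continuous on $H$. Suppose that $g\in\mathcal O(V)$ has an extension $F\in H$. The orthogonal projection of $F$ onto $H_0^\perp$ differs from $F$ by an element of $H_0$, so it extends $g$ too, and its norm is at most $\|F\|_H$. Two extensions in $H_0^\perp$ differ by an element of $H_0\cap H_0^\perp=\{0\}$. So $g$ has exactly one extension in $H_0^\perp$; call it $E_0g$. By uniqueness, $E_0$ is linear on the vector space $H|_V$ of all such $g$. By Lemma~\ref{lem:H}(c) and homogeneity,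
\begin{equation}\label{eq:E0}
g\in t\mathcal B,\ t>0\quad\Longrightarrow\quad g\in H|_V\ \text{ and }\ \|E_0g\|_H\le t .
\end{equation}
By the last statement of Lemma~\ref{lem:two}, $E_0$ is defined on all bounded holomorphic functions on $V$ that vanish at $\lambda_0$. For $h\in H^\infty(V)$ we may therefore set
\begin{equation}\label{eq:E}
Eh=h(\lambda_0)+E_0\big(h-h(\lambda_0)\big)\in\mathcal O(\Omega).
\end{equation}
The map $E$ is linear, $E1=1$, and $(Eh)|_V=h$.

\subsection*{The neighborhood}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For each $\mu\in V$, Lemma~\ref{lem:H}(b) with $\varepsilon=\gamma(\mu)>0$ gives an open set $W_\mu$ with $\mu\in W_\mu\subseteq D_0$ and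
\begin{equation}\label{eq:W}
|F(\lambda)-F(\mu)|\le\gamma(\mu)\,\|F\|_H\qquad(\lambda\in W_\mu,\ F\in H).
\end{equation}
Let $D=\bigcup_{\mu\in V}W_\mu$, and let $G$ be a pseudoconvex domain with $V\subseteq G\subseteq D$, given by Lemma~\ref{lem:nbhd}. Then $G\subseteq D_0$, and $G$ does not depend on any function $h$.

Let $\|h\|_V\le1$ and $c=h(\lambda_0)$. If $|c|=1$, then $h$ is the constant $c$ by Lemma~\ref{lem:max}, and $Eh=c$. If $|c|<1$, put $g=h-c$; then $\|E_0g\|_H\le1-|c|$ by Lemma~\ref{lem:two} and \eqref{eq:E0}. Given $\lambda\in G$, choose $\mu\in V$ with $\lambda\in W_\mu$. Since $c+E_0g(\mu)=h(\mu)$, we have $Eh(\lambda)=h(\mu)+\big(E_0g(\lambda)-E_0g(\mu)\big)$, and Lemma~\ref{lem:two} and \eqref{eq:W} give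
\[
|Eh(\lambda)|\le1-(1-|c|)\,\gamma(\mu)+\gamma(\mu)\,(1-|c|)=1 .
\]
By homogeneity $\|Eh\|_G\le\|h\|_V$ for all $h\in H^\infty(V)$, and the reverse inequality holds because $Eh$ extends $h$. The map $h\mapsto(Eh)|_G$ has all the required properties.
\end{proof}

Pseudoconvexity of $\Omega$ entered through Lemma~\ref{lem:cartan}, on which the lifting in Lemma~\ref{lem:lift} and the function $\log s$ rest, and through the function $u$ in Section~\ref{sec:nbhd}. Connectedness of $V$ entered through the maximum principle, in Lemma~\ref{lem:rho} and in the case $|c|=1$, and through the choice of one component in Lemma~\ref{lem:nbhd}.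

\section{Convex ranges, continuity and vector values}\label{sec:props}

We prove Theorem~\ref{thm:props} for the domain $G$ and the operator \eqref{eq:E} constructed above. Parts (a) and (c) use only the conclusions of Theorem~\ref{thm:main}; part (b) uses the Hilbert space $H$.

\begin{proof}[Proof of part \textup{(a)}]
Fix $\lambda\in G$. The functional $\Lambda(\varphi)=E\varphi(\lambda)$ on $H^\infty(V)$ has norm at most $1$ and $\Lambda(1)=1$, so it maps a function with values in a closed disc to a point of that disc. We pass from discs to half-planes by letting the radius grow. Let $\varphi\in H^\infty(V)$ with $\operatorname{Re}\varphi\le s$, and choose $M>0$ with $\operatorname{Re}\varphi\ge s-M$ and $|\operatorname{Im}\varphi|\le M$ on $V$. For $R\ge M$ the real part of $\varphi-s+R$ lies in $[0,R]$, so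
\[
\operatorname{Re}\Lambda(\varphi)-s+R\le|\Lambda(\varphi-s+R)|\le\sqrt{R^2+M^2}\le R+\frac{M^2}{2R}.
\]
Letting $R\to\infty$ yields $\operatorname{Re}\Lambda(\varphi)\le s$.

Every real-linear functional on $\mathbb C^k$ has the form $z\mapsto\operatorname{Re}\sum_ja_jz_j$ with $a\in\mathbb C^k$. If $Eh(\lambda)$ were outside the closed convex hull of $h(V)$, a compact convex set, then separation would give $a$ such that $\varphi=\sum_ja_jh_j$ satisfies $\operatorname{Re}\Lambda(\varphi)=\operatorname{Re}\sum_ja_jEh_j(\lambda)>\sup_V\operatorname{Re}\varphi$. This contradicts the previous paragraph.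

Now let $h(V)\subseteq Q$ with $Q$ open and convex. Then $\overline Q$ contains the closed convex hull of $h(V)$, so $Eh(G)\subseteq\overline Q$. Suppose $Eh(\lambda)\notin Q$ for some $\lambda\in G$. Separating this point from the open convex set $Q$, we find $a$ and $s$ with $\operatorname{Re}\sum_ja_jz_j<s$ on $Q$ and $\operatorname{Re}\sum_ja_jEh_j(\lambda)=s$. The function $\operatorname{Re}\sum_ja_jEh_j$ is the real part of a holomorphic function on the domain $G$, is at most $s$, and equals $s$ at $\lambda$. By the maximum principle it equals $s$ on all of $G$, in particular on $V$, where it is less than $s$ because $h(V)\subseteq Q$. This is a contradiction.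
\end{proof}

\begin{proof}[Proof of part \textup{(b)}]
Replacing $h_j$ by a fixed small multiple of $h_j-h$, we may assume $h=0$ and $\|h_j\|_V\le\frac12$. Then $g_j=h_j-h_j(\lambda_0)$ has $\|g_j\|_V\le1$ and $g_j(\lambda_0)=0$, so $g_j\in\mathcal B$ and $\|E_0g_j\|_H\le1$ by \eqref{eq:E0}; also $g_j\to0$ pointwise on $V$. Let $F$ be the weak limit in $H$ of a subsequence of $(E_0g_j)$. Then $F\in H_0^\perp$, since a closed subspace is weakly closed. Point evaluations are continuous, so $F(\mu)=\lim g_j(\mu)=0$ along the subsequence for $\mu\in V$, that is, $F\in H_0$. Hence $F=0$. Every subsequence of the bounded sequence $(E_0g_j)$ has a weakly convergent subsequence, so $E_0g_j\to0$ weakly, and thus pointwise on $\Omega$. The sequence is uniformly bounded on compact sets by Lemma~\ref{lem:H}(a), so by Montel's theorem the convergence is locally uniform. Finally $Eh_j=h_j(\lambda_0)+E_0g_j$ and $h_j(\lambda_0)\to0$.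
\end{proof}

\begin{proof}[Proof of part \textup{(c)}]
For $y\in Y$ the function $\langle h,y\rangle$ lies in $H^\infty(V)$, depends linearly on $y$, and has norm at most $\sup_V\|h\|\cdot\|y\|$. So for fixed $\lambda\in G$ the map $y\mapsto(E\langle h,y\rangle)(\lambda)$ is a linear functional on $Y$ of norm at most $\sup_V\|h\|$; this is the element $\widetilde Eh(\lambda)\in Z$. For each $y$ the function $\langle\widetilde Eh,y\rangle=E\langle h,y\rangle$ is holomorphic on $G$, which is the meaning of weak-$*$ holomorphy, and it is linear in $h$. For $\lambda\in V$ we have $\langle\widetilde Eh(\lambda),y\rangle=\langle h(\lambda),y\rangle$ for all $y$, so $\widetilde Eh$ extends $h$, and this also gives $\sup_G\|\widetilde Eh\|\ge\sup_V\|h\|$.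
\end{proof}

\section{Disconnected analytic sets}\label{sec:disc}

\begin{proof}[Proof of Theorem~\ref{thm:disc}]
(a) The implication (i)$\Rightarrow$(iii) is Theorem~\ref{thm:main} with $D_0=\Omega$, and (iii) is a special case of (ii). For (ii)$\Rightarrow$(i), suppose that $V=V'\sqcup V''$ with $V'$ and $V''$ nonempty and open in $V$. The function $f$ equal to $1$ on $V'$ and to $0$ on $V''$ is locally constant on $V$, so $f\in H^\infty(V)$, and $\|f\|_V=1$. An extension $F$ to a domain $G$ with $\|F\|_G=1$ attains its maximum modulus at the points of $V'$, so it is constant, which contradicts $F|_V=f$.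

(b) If $V$ is connected, Theorem~\ref{thm:main} applies. Otherwise let $V_k$ be the components of $V$ and let $T_k=V\setminus V_k\ne\emptyset$. By \eqref{eq:components} each $V_k$ is open in $V$, and so is $T_k$, the union of the other components. Thus $V_k$ and $T_k$ are closed in $V$, hence in $\Omega$. Near each of its points $V_k$ coincides with $V$, so $V_k$ is a connected analytic set in $\Omega$, and $f|_{V_k}\in H^\infty(V_k)$ for $f\in H^\infty(V)$.

We separate the components by the open sets
\[
D_k=\{z\in\Omega:\operatorname{dist}(z,V_k)<\operatorname{dist}(z,T_k)\}.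
\]
We have $V_k\subseteq D_k$, because a point of $V_k$ lies in $\Omega\setminus T_k$, which is open, and so has positive distance from $T_k$. The sets $D_k$ are pairwise disjoint: if $z\in D_j\cap D_k$ with $j\ne k$, then $V_j\subseteq T_k$ and $V_k\subseteq T_j$ give
\[
\operatorname{dist}(z,V_k)<\operatorname{dist}(z,T_k)\le\operatorname{dist}(z,V_j)<\operatorname{dist}(z,T_j)\le\operatorname{dist}(z,V_k),
\]
which is impossible. Theorem~\ref{thm:main}, applied to $V_k$ with $D_0=D_k$, gives pseudoconvex domains $G_k$ with $V_k\subseteq G_k\subseteq D_k$ and operators $E_k$. Let $G$ be the disjoint union of the $G_k$ and put $Ef=E_k(f|_{V_k})$ on $G_k$. Then $E$ is linear, $(Ef)|_V=f$, and $\|Ef\|_G=\sup_k\|f\|_{V_k}=\|f\|_V$.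
\end{proof}

\begin{thebibliography}{9}

\bibitem{AKM}
Jim Agler, Lukasz Kosinski and John McCarthy,
\emph{Norm Preserving Extensions of Holomorphic Functions Defined on Varieties in ${\mathbb C}^n$},
arXiv:2204.08517 (2022).

\bibitem{GR}
Gunning and Rossi,
\emph{Analytic Functions of Several Complex Variables}.

\bibitem{Hor}
H\"ormander,
\emph{An Introduction to Complex Analysis in Several Variables}.

\end{thebibliography}
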